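# Nilpotents in Cartwright–Sturmfels Hilbert schemes

## Radical ideals, and the guess that their parameter space is reduced

Here is a family of Hilbert schemes in which every ideal that occurs is radical. One would first guess that the parameter space is well behaved too, at least that it has no nilpotent functions: it should be reduced. We set up the definitions, test this guess on cases that can be done by hand, and then see that it is false. The question is taken from Ritvik Ramkumar and Alessio Sammartano, "Cartwright-Sturmfels Hilbert Schemes", arXiv:2410.10478 (2024).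

Let $\mathbf k$ be an algebraically closed field, $\mathbf n=(n_1,\dots,n_r)$, and
$$S=\mathbf k[x_{i,j}:1\le i\le r,\ 0\le j\le n_i],\qquad \deg x_{i,j}=\mathbf e_i\in\mathbb Z^r ,$$
the Cox ring of $\mathbb P^{\mathbf n}=\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_r}$. The variables $x_{i,0},\dots,x_{i,n_i}$ form the $i$-th block.

**Definition (multigraded Hilbert scheme).** For $\mathfrak h:\mathbb Z^r\to\mathbb N$, the scheme $\mathcal H^{\mathfrak h}(S)$ of Haiman and Sturmfels is the projective $\mathbf k$-scheme whose $A$-points, for a $\mathbf k$-algebra $A$, are the homogeneous ideals $I_A\subseteq S_A=S\otimes A$ such that each $(S_A/I_A)_{\mathbf d}$ is locally free of rank $\mathfrak h(\mathbf d)$. Its $\mathbf k$-points are the homogeneous ideals with Hilbert function $\mathfrak h$.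

**Definition (Borel-fixed).** Let $B_i\subset \mathrm{GL}_{n_i+1}$ be the upper triangular matrices, acting by substitutions $x_{i,j}\mapsto\sum_{k\le j}c_{kj}x_{i,k}$. An ideal is Borel-fixed if it is fixed by $B_1\times\dots\times B_r$.

Such an ideal is fixed by the diagonal torus, so it is monomial; if it is also radical, it is squarefree. Reversing the numbering in a block exchanges upper and lower triangular matrices, so either convention yields the same Hilbert functions below. Example: in $\mathbf k[x_1,y_1,x_2,y_2]$, with $x_i$ spanning the stable line of block $i$, the ideal $(x_1x_2)$ is Borel-fixed. The ideal $(x_1y_2)$ is not, because $y_2\mapsto y_2+x_2$ sends $x_1y_2$ to $x_1y_2+x_1x_2$.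

**Definition (Cartwright–Sturmfels).** A Cartwright–Sturmfels (CS) ideal is a homogeneous ideal of $S$ with the same Hilbert function as some radical Borel-fixed ideal. A CS Hilbert scheme is an $\mathcal H^{\mathfrak h}(S)$ where $\mathfrak h$ is the Hilbert function of a radical Borel-fixed ideal; we then call $\mathfrak h$ a CS Hilbert function.

Two known facts come with the question. All CS ideals are radical; we shall use this. If $r\le2$, every CS Hilbert scheme is smooth and irreducible; for us this is only evidence.

**Test: one factor.** Let $r=1$ and let $J\subseteq\mathbf k[x_0,\dots,x_n]$ be radical and Borel-fixed. Suppose $m=x_{i_1}\cdots x_{i_k}$ is a minimal generator with $i_1<\dots<i_k$ and $k\ge2$. The substitution $x_{i_k}\mapsto x_{i_k}+x_{i_1}$ shows that $x_{i_1}^2x_{i_2}\cdots x_{i_{k-1}}\in J$, so $x_{i_1}\cdots x_{i_{k-1}}\in J$ by radicality, contradicting minimality. So $J$ is generated by $c$ variables. A family $I_A$ with this Hilbert function has a rank $c$ subbundle $E=(I_A)_1$ of $V_A$, where $V=S_1$. The surjections $\mathrm{Sym}^d(V_A/E)\to(S_A/I_A)_d$ are between locally free modules of equal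 rank, hence are isomorphisms. So $I_A=(E)$ and $\mathcal H^{\mathfrak h}(S)=\mathrm{Gr}(c,n+1)$, which is smooth.

**Test: one multilinear equation.** Let $J=(x_{1,0}x_{2,0}\cdots x_{r,0})$, which is radical and Borel-fixed, and let $A$ be local. If $I_A$ has the Hilbert function of $J$, then in degree $\mathbf 1=(1,\dots,1)$ it is a direct summand of rank $1$, generated by some $f$ with nonzero residue. Multiplication by $f$ from $(S_A)_{\mathbf d-\mathbf 1}$ to $(S_A)_{\mathbf d}$ is injective modulo the maximal ideal, hence split injective, so $(S_A/(f))_{\mathbf d}$ is free of rank $\mathfrak h(\mathbf d)$. It surjects onto $(S_A/I_A)_{\mathbf d}$, free of the same rank, so $I_A=(f)$. Thus $\mathcal H^{\mathfrak h}(S)$ is the projective space of lines in $S_{\mathbf 1}$. For $\mathbf n=(1,1)$ it is the $\mathbb P^3$ of bilinear forms in $(x_1,y_1)$ and $(x_2,y_2)$. Radicality is also visible here: a form $f$ of degree $\mathbf 1$ is a product of irreducible factors in disjoint sets of variables, so it is squarefree.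

All of this supports the guess, which is nevertheless wrong, over every algebraically closed field.

**Theorem 1.** $\mathcal H^{\mathfrak h}(S)$ is non-reduced for a suitable CS Hilbert function $\mathfrak h$ when $r=72$, $\mathbf n=(1,\dots,1)$. More generally such an $\mathfrak h$ exists whenever at least $72$ of the $n_i$ are positive.

**Theorem 2.** There is an integer $\kappa$ such that for all $r\ge5$ and all $\mathbf n$ with $n_1\ge2$, $n_2,\dots,n_5\ge\kappa$ there is a CS Hilbert function $\mathfrak h$ with $\mathcal H^{\mathfrak h}(S)$ non-reduced. In particular non-reduced examples exist for every $r\ge5$.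

The cases $r=3,4$ are not decided by these arguments.

## Retracts: why a non-reduced subscheme is not enough

The first approach is to look for a family of ideals whose parameter space is visibly non-reduced and to embed that space in $\mathcal H^{\mathfrak h}(S)$. This stops at once: the double point $\mathrm{Spec}\,\mathbf k[\varepsilon]/(\varepsilon^2)$ is a closed subscheme of the affine line, which is smooth. A function that squares to zero on the small space may have no extension of square zero to the large one.

What does suffice is a retraction. If ring maps $R\to R'\to R$ compose to the identity, then $R$ embeds in $R'$; a nilpotent of $R$ is then a nilpotent of $R'$, and $R'$ is non-reduced when $R$ is. So for each family of ideals we need two maps: into the Hilbert scheme, and back.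

Write $D=\mathbf k[\varepsilon]/(\varepsilon^2)$. "Artinian" will mean Artinian local $\mathbf k$-algebra with residue field $\mathbf k$, and $\mathfrak m$ is the maximal ideal of the local ring in question. We use two textbook facts. If $x$ is a $\mathbf k$-point of a scheme $X$ of finite type over $\mathbf k$, then for Artinian $A$ the $A$-points of $X$ supported at $x$ are the local homomorphisms $\widehat{\mathcal O}_{X,x}\to A$, naturally in $A$; one says that this functor is pro-represented by $\widehat{\mathcal O}_{X,x}$. And a reduced local ring essentially of finite type over a field is excellent, so its completion is reduced. Hence if $\widehat{\mathcal O}_{X,x}$ has a nonzero nilpotent, $X$ is not reduced at $x$.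

The plan has three layers: a configuration of $72$ vectors in $\mathbf k^3$ whose incidences force a number $s$ to satisfy $s^2=0$ but not $s=0$; a retraction from a Hilbert scheme of $(\mathbb P^1)^{72}$ to the space of such configurations; and a different encoding that needs only five factors.

## A plane configuration with a cross-ratio of square zero

Recall that vectors $v_e\in\mathbf k^3$, $e\in E$, define a matroid $M$ on $E$: the record of which subsets are linearly independent. Bases are maximal independent sets, circuits are minimal dependent sets, a loop is a one-element circuit, and $M$ is simple if all circuits have at least three elements. The vectors form a realization of $M$. A simple matroid of rank $3$ is determined by its dependent triples (of distinct elements).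

Incidences of lines can express sums and products, with numbers encoded as slopes. One would like to include slopes $0$, $s$ and $s^2$ and require $s^2=0$. Here is where this fails. At our $\mathbf k$-point $s$ has value $0$, so $v_s$ is proportional to $v_0$, and every triple containing both is dependent in $M$. Take a lift $\tilde v$ over a local ring, with $\tilde v_o,\tilde v_0,\tilde v_\infty$ a basis. The conditions $\det(\tilde v_0,\tilde v_s,\tilde v_o)=\det(\tilde v_0,\tilde v_s,\tilde v_\infty)=0$ force $\tilde v_s$ to be a multiple of $\tilde v_0$, so $s=0$ is imposed and the nilpotent dies.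

The remedy is that $s$ is never an element of the configuration; it is the difference of two quantities that are not both elements. We take $s=P-p-w$, where $P,p,w$ are slopes but $p+w$ is not, since $P$ and $p+w$ would coincide over $\mathbf k$. We must then write $s^2$ without using $p+w$.

**Proposition 3.** There are a simple rank $3$ matroid $M$ on a set $E$ with $|E|=72$ and a realization $v=(v_e)_{e\in E}$, $v_e\in\mathbf k^3$, such that:

(i) For every local $\mathbf k$-algebra $A$ with residue field $\mathbf k$ and every lift $\tilde v=(\tilde v_e)$, $\tilde v_e\in A^3$, of $v$ with $\det(\tilde v_e,\tilde v_f,\tilde v_g)=0$ for all dependent triples of $M$, there is an element $s(\tilde v)\in A$ with $s(\tilde v)^2=0$. It is invariant under $GL_3(A)$ and under rescaling the $\tilde v_e$ by units, and compatible with local homomorphisms $A\to A'$.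

(ii) There is such a lift $v^\varepsilon$ over $D$ with $s(v^\varepsilon)=\varepsilon$.

**Step 1: the algebra.** The purpose is a system of sums and products that forces $s^2=0$. There are 20 symbols, called slopes:
$$\infty,\,0,\,1,\,w,\,p,\,q,\,t,\,P,\,Q,\,p',\,q',\,P',\,Q',\,\mu,\,\omega,\,\eta,\,\nu,\,\alpha,\,\beta,\,\zeta,$$
and 13 relations:

- R1: $P+q=Q+p$
- R2: $p+t=p'+0$
- R3: $p'+w=P'+0$
- R4: $q'+t=q+0$
- R5: $q'+w=Q'+0$
- R6: $P'+Q'=\mu+0$
- R7: $w\cdot w=\omega\cdot1$
- R8: $p\cdot q=\eta\cdot1$
- R9: $\nu+\omega=\eta+0$
- R10: $P\cdot Q=\alpha\cdot1$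
- R11: $\mu\cdot p=\beta\cdot1$
- R12: $\mu\cdot P=\zeta\cdot1$
- R13: $\alpha+\beta=\zeta+\nu$

Suppose elements of a commutative ring satisfy R1–R13, with $0,1$ having their usual meaning. Put $s=P-p-w$ and $z=w+s$. Then $P=p+z$, and R1 gives $Q=q+z$. By R2–R6, $p'=p+t$, $P'=p+t+w$, $q'=q-t$, $Q'=q-t+w$, so $\mu=p+q+2w$. The auxiliary $t$ is there so that neither $p+w$ nor $q+w$ occurs on the way to $\mu$. Next $\nu=pq-w^2$, $\alpha=PQ$, $\beta=\mu p$, $\zeta=\mu P$, and
$$\alpha+\beta-\zeta-\nu=(p+z)(q+z)-\mu z-pq+w^2=z^2-2wz+w^2=s^2 .$$
So R13 says $s^2=0$. Conversely, given $w,p,q,t$ and $s$ with $s^2=0$, put $P=p+w+s$ and solve R1–R12 successively; R13 then holds by the same computation.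

**Step 2: values over $\mathbf k$ and $D$.** We need the slopes to be pairwise distinct over $\mathbf k$. Take $s=0$. The $19$ finite slopes become
$$0,\,1,\,w,\,p,\,q,\,t,\,p{+}w,\,q{+}w,\,p{+}t,\,q{-}t,\,p{+}t{+}w,\,q{-}t{+}w,\,p{+}q{+}2w,$$
$$\omega=w^2,\quad \eta=pq,\quad \nu=pq-w^2,\quad \alpha=pq+pw+qw+w^2,$$
$$\beta=p^2+pq+2pw,\quad \zeta=p^2+pq+3pw+qw+2w^2 .$$
As polynomials in $w,p,q,t$ they are pairwise distinct in every characteristic. For the first thirteen, of degree at most one, this is clear, also when $2=0$. The last six have degree two, and their coefficients of $(p^2,pq,qw,w^2)$ are, in order, $(0,0,0,1)$, $(0,1,0,0)$, $(0,1,0,-1)$, $(0,1,1,1)$, $(1,1,0,0)$, $(1,1,1,2)$. Since $\mathbf k$ is infinite we may fix $w,p,q,t\in\mathbf k$ with all $19$ values distinct. The values over $D$ are obtained from the same $w,p,q,t$ with $s=\varepsilon$. They satisfy R1–R13 by Step 1 and reduce to the values over $\mathbf k$.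

**Step 3: vectors and gadgets.** This step turns each relation into incidences. Give the slope $\sigma\ne\infty$ the vector $(0,1,\sigma)$, the slope $\infty$ the vector $(0,0,1)$, and a point $(x,y)$ of the affine plane the vector $(1,x,y)$. Then
$$\det\big((1,x,y),(1,x',y'),(0,1,\sigma)\big)=\sigma(x'-x)-(y'-y),\quad \det\big((1,x,y),(1,x',y'),(0,0,1)\big)=x'-x,\tag{1}$$
so two distinct points and a slope are dependent exactly when the line through the points has that slope. For each relation add four points $\pi_1,\dots,\pi_4$, depending on a translation vector $(X,Y)\in\mathbf k^2$.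

- For $a+b=c+d$: $\pi_1=(X,Y)$, $\pi_2=(X,Y+c-b)$, $\pi_3=(X+1,Y+a)$, $\pi_4=(X+1,Y+c)$. The slopes of $\pi_1\pi_2,\ \pi_3\pi_4,\ \pi_1\pi_3,\ \pi_2\pi_4,\ \pi_1\pi_4,\ \pi_2\pi_3$ are $\infty,\infty,a,b,c,d$; the last is $a-(c-b)=d$.
- For $ab=cd$: $\pi_1=(X,Y)$, $\pi_2=(X,Y+a-d)$, $\pi_3=(X+1,Y+a)$, $\pi_4=(X+a/c,Y+a)$. The slopes of the same lines are $\infty,0,a,b,c,d$; for $\pi_2\pi_4$ one gets $d/(a/c)=cd/a=b$, and for $\pi_1\pi_4$ one gets $a/(a/c)=c$.

Call the six triples (two points of a gadget, slope of their line) listed. In each relation, over $\mathbf k$, $\{a,b\}\cap\{c,d\}=\emptyset$ by distinctness of values, and in multiplicative relations all entries differ from $0$. Hence the four points are distinct: the vertical pairs differ because $c\ne b$, $a\ne c$, respectively $a\neq d$, and in the multiplicative case $\pi_3\ne\pi_4$ because $a\ne c$. No three are collinear. Any three of the four points contain the pair $\pi_1,\pi_2$ or the pair $\pi_3,\pi_4$, and the line of this pair has slope $\infty$, or $0$ for $\pi_3\pi_4$ in the multiplicative case, while the other two lines have slopes among the finite numbers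 $a,b,c,d$, which are nonzero in the multiplicative case.

Choose the $13$ translation vectors generically in $\mathbf k^2$, and use the same ones over $D$, where $a$ and $c$ are units in the multiplicative gadgets. This gives $20+52=72$ vectors over $\mathbf k$, forming $v$, and a lift $v^\varepsilon$ over $D$. Let $M$ be the matroid of $v$.

**Step 4: the dependent triples of $M$ are exactly the triples of slopes and the listed triples.** Knowing them all is needed for (ii). Slopes lie in the plane of first coordinate $0$, so triples of slopes are dependent. Two slopes span this plane, so two slopes and a point are independent. A slope and two points of one gadget are dependent only if listed, since the slopes have distinct values. Three points of one gadget are independent. For triples meeting at least two gadgets it suffices that the determinant is a nonzero polynomial in the translation vectors. For a slope and two points of different gadgets it is $\sigma(x'-x)-(y'-y)$ or $x'-x$, which is nonzero. For three points, some gadget contains exactly one of them. The other two are distinct points of one gadget, or can be made distinct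 by a translation; the third can then be translated off the line through them. Generic translation vectors avoid the finitely many zero loci. Finally, slopes are pairwise independent, a slope and a point are independent, and any two of our points are distinct; so $M$ is simple of rank $3$.

Over $D$ the triples of slopes and the listed triples stay dependent, by Step 3 and R1–R13 over $D$. So $v^\varepsilon$ is a lift of the kind required in (ii).

**Step 5: definition of $s$ and proof of (i).** We read off the slopes of an arbitrary lift intrinsically and recover R1–R13. Let $\tilde v$ be as in (i) and fix a gadget point $o$. Then $\tilde v_0,\tilde v_\infty,\tilde v_o$ is a basis of $A^3$, because its determinant has nonzero residue. For a slope $\sigma$, $\det(\tilde v_0,\tilde v_\infty,\tilde v_\sigma)=0$ (trivially if $\sigma\in\{0,\infty\}$), so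
$$\tilde v_\sigma=\lambda_\sigma\tilde v_0+\rho_\sigma\tilde v_\infty .$$
For $\sigma\ne\infty$ the residues of $\lambda_\sigma,\rho_\sigma$ are $1$ and the value of $\sigma$. So $\lambda_\sigma$ is a unit for $\sigma\ne\infty$ and $\rho_\sigma$ is a unit for $\sigma\ne0$. For $\sigma\ne\infty$ put
$$\tilde\sigma=\frac{\rho_\sigma}{\lambda_\sigma}\Big(\frac{\rho_1}{\lambda_1}\Big)^{-1}.$$
The coefficients $\lambda_\sigma,\rho_\sigma$ do not change under $GL_3(A)$. Replacing $\tilde v_0,\tilde v_\infty,\tilde v_\sigma$ by unit multiples $c_0,c_\infty,c_\sigma$ changes every ratio $\rho_\sigma/\lambda_\sigma$ by the same factor $c_0/c_\infty$, so $\tilde\sigma$ is unchanged. Compatibility with local homomorphisms is clear. Also $\tilde0=0$, $\tilde1=1$, and $\tilde\sigma$ lifts the value of $\sigma$.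

In the basis $(\tilde v_o,\lambda_1\tilde v_0,\rho_1\tilde v_\infty)$ and after rescaling, the slopes are $(0,1,\tilde\sigma)$ and $(0,0,1)$. A gadget point has unit first coordinate, as it is residually independent of $v_0,v_\infty$, so after rescaling it is some $(1,x,y)$. Now apply (1) to the listed triples, with $\pi_i=(x_i,y_i)$.

In an additive gadget $x_1=x_2$ and $x_3=x_4$. The element $u=x_3-x_1$ is a unit because $\pi_1,\pi_3,\infty$ are independent over $\mathbf k$. Then
$$\tilde au=y_3-y_1,\quad \tilde bu=y_4-y_2,\quad \tilde cu=y_4-y_1,\quad \tilde du=y_3-y_2,$$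
so $(\tilde a+\tilde b)u=(\tilde c+\tilde d)u$ and $\tilde a+\tilde b=\tilde c+\tilde d$.

In a multiplicative gadget $x_1=x_2$, and the slope $0$ of $\pi_3\pi_4$ gives $y_3=y_4$. With the units $u=x_3-x_1$ and $u'=x_4-x_1$,
$$\tilde au=y_3-y_1=\tilde cu',\qquad \tilde bu'=y_3-y_2=\tilde du ,$$
so $\tilde a\tilde b\,uu'=\tilde c\tilde d\,uu'$ and $\tilde a\tilde b=\tilde c\tilde d$.

So the $\tilde\sigma$ satisfy R1–R13, and $s(\tilde v):=\tilde P-\tilde p-\tilde w$ has square $0$ by Step 1. For $v^\varepsilon$ we have $\lambda_\sigma=1$ and $\rho_\sigma=\sigma$ for $\sigma\neq\infty$, so $\tilde\sigma$ is the value over $D$ and $s(v^\varepsilon)=\varepsilon$. $\square$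

## Ideals of linear spaces in $(\mathbb P^1)^N$

Now $S=\mathbf k[x_i,y_i:1\le i\le N]$ with $\deg x_i=\deg y_i=\mathbf e_i$, where $x_i$ spans the $B_i$-stable line. Let $L\subseteq\mathbf k^N$ be a linear subspace of dimension $\delta$, let $\ell_i\in L^*$ be the restricted coordinates, and let $M$ be their matroid on $\{1,\dots,N\}$, loops allowed. Define
$$I_L=\ker\big(\psi:S\to\mathrm{Sym}(L^*)[u][t_1,\dots,t_N]\big),\qquad x_i\mapsto\ell_it_i,\quad y_i\mapsto ut_i .$$
The $t_i$ record the multidegree, so $I_L$ is homogeneous. A circuit $C$ has a linear relation $\sum_{i\in C}c_i\ell_i=0$ with all $c_i\ne0$, unique up to scalar, and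
$$g_C=\sum_{i\in C}c_i\,x_i\prod_{j\in C\setminus i}y_j\in I_L .$$
Example: for $L=\{z_1+z_2+z_3=0\}\subset\mathbf k^3$ the only circuit is $\{1,2,3\}$ and $g_C=x_1y_2y_3+y_1x_2y_3+y_1y_2x_3$. For $L=\langle(1,1,1)\rangle$ the circuits are the three pairs, and the $g_C$ are the forms $x_iy_j-x_jy_i$.

Let $J_M=(\prod_{i\in C}x_i:C\text{ a circuit})$. It is squarefree, hence radical, and it is Borel-fixed because it is generated by monomials in the $x_i$, which the Borel groups only rescale. The monomials outside $J_M$ in degree $\mathbf d$ are $x^{\mathbf a}y^{\mathbf d-\mathbf a}$ with $\mathrm{supp}(\mathbf a)$ independent. For a given support $F$ there are $\prod_{i\in F}d_i$ of them, so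
$$\mathfrak h_M(\mathbf d):=\dim(S/J_M)_{\mathbf d}=\sum_{F\ \text{independent}}\ \prod_{i\in F}d_i .\tag{2}$$
In the two examples $\mathfrak h_M(\mathbf d)$ equals $\prod_i(1+d_i)-d_1d_2d_3$ and $1+d_1+d_2+d_3$.

**Lemma 4.** $\dim(S/I_L)_{\mathbf d}=\mathfrak h_M(\mathbf d)$ for all $\mathbf d\in\mathbb N^N$, and the $g_C$ generate $I_L$.

**Step 1: lower bound.** The image of $S_{\mathbf d}$ under $\psi$ is $t^{\mathbf d}$ times the span of the elements $u^{|\mathbf d|-|\mathbf a|}\prod\ell_i^{a_i}$. All are homogeneous of degree $|\mathbf d|$, so setting $u=1$ is injective on the span, and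
$$(S/I_L)_{\mathbf d}\cong\mathcal P_L(\mathbf d):=\mathrm{span}\Big\{\prod\ell_i^{a_i}:0\le a_i\le d_i\Big\}\subseteq\mathrm{Sym}(L^*).$$
We show $\dim\mathcal P_L(\mathbf d)\ge\mathfrak h_M(\mathbf d)$ for all $L$, by induction on $|\mathbf d|$. If $d_i=0$ for all non-loops $i$, both sides are $1$. Otherwise pick a non-loop $i$ with $d_i\ge1$ and let $K=\ker\ell_i\subseteq L$. The coordinates $j\ne i$ embed $K$ in $\mathbf k^{N-1}$. Its matroid is the contraction $M/i$, in which $F'$ is independent if and only if $F'\cup\{i\}$ is independent in $M$, since $K^*=L^*/\langle\ell_i\rangle$. Restriction $\mathrm{Sym}(L^*)\to\mathrm{Sym}(K^*)$ has kernel $(\ell_i)$. It maps $\mathcal P_L(\mathbf d)$ onto $\mathcal P_K(\mathbf d')$, where $\mathbf d'$ omits $d_i$, and its kernel on $\mathcal P_L(\mathbf d)$ contains $\ell_i\mathcal P_L(\mathbf d-\mathbf e_i)$. By induction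
$$\dim\mathcal P_L(\mathbf d)\ge\mathfrak h_M(\mathbf d-\mathbf e_i)+\mathfrak h_{M/i}(\mathbf d')=\mathfrak h_M(\mathbf d).$$
The last equality is read off from (2): sets $F\not\ni i$ contribute equally to $\mathfrak h_M(\mathbf d-\mathbf e_i)$ and $\mathfrak h_M(\mathbf d)$, and for $F\ni i$ the factor $d_i$ is $(d_i-1)+1$.

**Step 2: upper bound and generators.** A general change of coordinates makes $J_M$ an initial ideal. Let $\theta$ be the automorphism $x_i\mapsto x_i$, $y_i\mapsto y_i+\theta_ix_i$, with $\theta_i\in\mathbf k^*$ such that $\sum_{i\in C}c_i/\theta_i\ne0$ for all circuits $C$. This is possible, since $\sum_{i\in C}c_i\prod_{j\in C\setminus i}\theta_j$ is a nonzero polynomial. In $\theta(g_C)$ the monomial $\prod_{i\in C}x_i$ has coefficient $(\prod_{j\in C}\theta_j)\sum_{i\in C}c_i/\theta_i\ne0$. It is the largest monomial of its multidegree in the lexicographic order with $x_1>\dots>x_N>y_1>\dots>y_N$. So $\mathrm{in}(\theta I_L)\supseteq J_M$ and $\dim(S/I_L)_{\mathbf d}\le\mathfrak h_M(\mathbf d)$. By Step 1 equality holds, $\mathrm{in}(\theta I_L)=J_M$, and the $\theta(g_C)$ are a Gröbner basis of $\theta I_L$.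 So they generate it, and the $g_C$ generate $I_L$. $\square$

Thus $\mathcal H_M:=\mathcal H^{\mathfrak h_M}(S)$ is a CS Hilbert scheme and $[I_L]\in\mathcal H_M$.

## The realization space as a formal retract of the Hilbert scheme

**Definition (realization scheme).** $R_M\subseteq\mathrm{Gr}(\delta,N)$ is the locally closed subscheme where the Plücker coordinates $p_{B}$ vanish for non-bases $B$ of $M$ and are invertible for bases.

Example: for $L=\langle(1,1,1)\rangle$ there are no non-bases of size $1$, and $R_M\subset\mathbb P^2$ is the torus where all coordinates are invertible.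

For Artinian $A$ let $\widehat R(A)$ be the set of free direct summands $L_A\subseteq A^N$ of rank $\delta$ reducing to $L$, with $p_{B}(L_A)=0$ for all non-bases. Let $\widehat{\mathcal H}(A)$ be the set of $A$-points of $\mathcal H_M$ reducing to $I_L$. These functors are pro-represented by $\widehat{\mathcal O}_{R_M,[L]}$ and $\widehat{\mathcal O}_{\mathcal H_M,[I_L]}$.

**Theorem 5.** There are natural transformations $\widehat R\to\widehat{\mathcal H}\to\widehat R$ with composition the identity, the first sending $L_A$ to a deformation $I_{L_A}$ of $I_L$. Hence the complete local ring of the realization space of any matroid representable over $\mathbf k$ is, at each such point, a retract of the complete local ring of a CS Hilbert scheme of $(\mathbb P^1)^N$.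

**Step 1: the map $\widehat R\to\widehat{\mathcal H}$.** We deform the generators $g_C$ and check flatness. Let $L_A\in\widehat R(A)$ have coordinates $\ell_i\in L_A^*$. For a circuit $C$ and $i\in C$, extend $C\setminus i$ to a basis $B$ of $M$. By Cramer's rule
$$\ell_i=\sum_{b\in B}\pm\frac{p_{B-b+i}}{p_B}\,\ell_b .$$
If $b\notin C$, then $B-b+i\supseteq C$ is not a basis and the coefficient is $0$. If $b\in C\setminus i$, then $B-b+i$ is a basis, because $C$ is the only circuit in $B+i$, and the coefficient is a unit. So there is a relation $\sum_Cc_i\ell_i=0$ over $A$ with unit coefficients, lifting that of $L$ up to a scalar. It is unique up to a unit, since the $\ell_b$ with $b\in C\setminus i$ are part of a basis of $L_A^*$. Let $g_C^A$ be the corresponding form and $I_{L_A}=(g_C^A)_C$.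

Fix $\mathbf d$, put $\mathcal Q=(S_A/I_{L_A})_{\mathbf d}$ and $h=\mathfrak h_M(\mathbf d)$. By Lemma 4 the $g_C$ generate $I_L$, so $\mathcal Q\otimes\mathbf k=(S/I_L)_{\mathbf d}$ has dimension $h$, and Nakayama gives a surjection $A^h\to\mathcal Q$. Let $\psi_A$ be defined for $L_A$ as $\psi$ was for $L$. It kills the $g_C^A$, so we have
$$A^h\to\mathcal Q\to\mathrm{Sym}^{|\mathbf d|}(L_A^*\oplus Au).$$
Modulo $\mathfrak m$ the composite is the injection $(S/I_L)_{\mathbf d}\hookrightarrow\mathrm{Sym}^{|\mathbf d|}(L^*\oplus\mathbf ku)$. So some $h\times h$ minor of it is a unit, and it is injective. Hence $A^h\to\mathcal Q$ is an isomorphism, $\mathcal Q$ is free of rank $h$, and $I_{L_A}\in\widehat{\mathcal H}(A)$. Naturality in $A$ is clear, since the relations are unique up to units.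

**A retraction that fails.** The obvious way back reads the coefficients of the $x_i\prod_{j\ne i}y_j$ in the lift of each $g_C$ and calls them the new linear relations. Take $L=\langle(1,1,1)\rangle$ and $A=\mathbf k[a,b]/(a^2,b^2)$. Apply to $I_L\otimes A$ the substitutions $x_2\mapsto x_2-by_2$ and $y_3\mapsto y_3+ax_3$. The result $I_A$ is in $\widehat{\mathcal H}(A)$. In each degree $\mathbf e_i+\mathbf e_j$ it has rank $4-3=1$. With $z_i=x_i/y_i$ its generators become
$$z_1-z_2+b,\qquad z_1-z_3+az_1z_3,\qquad z_2-(1+ab)z_3-b+az_2z_3 .$$
Their linear coefficients give the relations $z_1-z_2$, $z_1-z_3$, $z_2-(1+ab)z_3$. Since $ab\ne0$, these do not cut out a free rank one summand of $A^3$: the common zeros are the vectors $(z,z,z)$ with $abz=0$. The coefficients of different circuits are derivatives taken at different points. If instead we take the derivatives at the one point $(0,b,0)$ of the deformed curve over $z_1=0$, we get $(1,-1)$ for the pairs $12$, $13$ and $23$ (for $23$, $\partial/\partial z_2=1+az_3=1$ and $\partial/\partial z_3=-(1+ab)+az_2=-1$). These are consistent. So we choose a base point and take the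 tangent space there.

**Step 2: a parametrization of the deformed space.** Fix a basis $B$ of $M$. Let $I_A\in\widehat{\mathcal H}(A)$, $z_i=x_i/y_i$, and let $\mathfrak a_A\subseteq A[z_1,\dots,z_N]$ be the dehomogenization of $I_A$. Then
$$A[z]/\mathfrak a_A=\big((S_A/I_A)[1/\textstyle\prod y_i]\big)_0$$
is flat over $A$: it is a direct summand of a localization of the flat module $S_A/I_A$. Its reduction is $\mathbf k[z]/I(L)$, where $I(L)$ is generated by the linear forms $\sum_Cc_iz_i$, which span the linear relations on $L$; and $\mathbf k[z_b:b\in B]\to\mathbf k[z]/I(L)$ is an isomorphism. Hence $A[z_b:b\in B]\to A[z]/\mathfrak a_A$ is an isomorphism. Its cokernel $\mathcal C$ satisfies $\mathcal C=\mathfrak m\mathcal C$, so $\mathcal C=0$ as $\mathfrak m$ is nilpotent. Its kernel $\mathcal N$ satisfies $\mathcal N\otimes\mathbf k=0$, because the target is flat and the reduction is injective, so $\mathcal N=\mathfrak m\mathcal N=0$.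

Let $\varphi_i\in A[z_B]$ correspond to $z_i$, and let $\lambda_i$ be the linear part of $\varphi_i$. Then $\varphi_b=\lambda_b=z_b$ for $b\in B$, and $\varphi_i$ reduces to the linear form $\ell_i$ written in $z_B$. In particular $\varphi_i(0)\in\mathfrak m$. Let $L_A\subseteq A^N$ be the image of $A^B$ under $(\lambda_i)_i$. It is a free direct summand of rank $\delta$, since $\lambda_b=z_b$, and it reduces to $L$.

**Step 3: $L_A\in\widehat R(A)$.** We must show $p_{B'}(L_A)=0$ for each $\delta$-subset $B'$ that is not a basis. Let $C\subseteq B'$ be a circuit and $\mathbf e_C=\sum_{i\in C}\mathbf e_i$. Since $I_A$ reduces onto $I_L$, there is $\tilde g\in(I_A)_{\mathbf e_C}$ lifting $g_C$. Its dehomogenization $\tilde g(z)$ involves only the $z_i$ with $i\in C$, and $\tilde g(\varphi)=0$ in $A[z_B]$. The linear part at $z_B=0$ is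
$$\sum_{i\in C}\frac{\partial\tilde g}{\partial z_i}\big(\varphi(0)\big)\,\lambda_i=0 .$$
As $\varphi(0)\equiv0$ modulo $\mathfrak m$, the coefficients reduce to $\frac{\partial g_C}{\partial z_i}(0)=c_i\ne0$, so they are units. The rows $\lambda_i$, $i\in B'$, of a square matrix thus satisfy a relation with some unit coefficient, and its determinant $p_{B'}(L_A)$ is $0$. The construction commutes with homomorphisms $A\to A'$.

**Step 4: the composite is the identity.** Let $I_A=I_{L_A}$ for some $L_A\in\widehat R(A)$. For $i\notin B$ take the circuit $C$ in $B+i$. The dehomogenization of $g_C^A$ is $\sum_Cc_jz_j\in\mathfrak a_A$, which expresses $z_i$ linearly in $z_B$ with the coefficients by which $\ell_i$ is expressed in $(\ell_b)_{b\in B}$. So $\varphi_i=\lambda_i$ is the form $\ell_i$ of $L_A$, and $L_A$ is recovered. By pro-representability the two transformations are ring maps $\widehat{\mathcal O}_{R_M,[L]}\to\widehat{\mathcal O}_{\mathcal H_M,[I_L]}\to\widehat{\mathcal O}_{R_M,[L]}$ with composite the identity. $\square$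

**Proof of Theorem 1 for $r=72$, $\mathbf n=(1,\dots,1)$.** Take $M$ and $v$ from Proposition 3, $N=72$, and $L=\{(\phi(v_e))_e:\phi\in(\mathbf k^3)^*\}$. Then $L^*=\mathbf k^3$ and $\ell_e$ corresponds to $v_e$. For $L_A\in\widehat R(A)$, lift the identification $L^*=\mathbf k^3$ to a basis of $L_A^*$. The $\ell_e$ become a lift $\tilde v$ of $v$, and $\det(\tilde v_e,\tilde v_f,\tilde v_g)=0$ for dependent triples. Another basis changes $\tilde v$ by $GL_3(A)$. So $s(L_A):=s(\tilde v)\in A$ is well defined, natural in $A$, and of square $0$. Conversely, $v^\varepsilon$ gives an element $L^\varepsilon=\{(\phi(v^\varepsilon_e))_e:\phi\in(D^3)^*\}$ of $\widehat R(D)$ with $s(L^\varepsilon)=\varepsilon$.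

Let $\mathcal O=\widehat{\mathcal O}_{\mathcal H_M,[I_L]}$. Apply $\widehat{\mathcal H}\to\widehat R$ and then $s$ to the universal families over $\mathcal O/\mathfrak m^n$. The resulting elements are compatible by naturality, so they define $\hat s\in\mathcal O$ with $\hat s^2=0$. Let $\mathcal O\to D$ be the homomorphism classifying $I_{L^\varepsilon}$. By naturality and Theorem 5 it sends $\hat s$ to $s(L^\varepsilon)=\varepsilon\ne0$. So $\hat s$ is a nonzero nilpotent, $\mathcal O$ is not reduced, and $\mathcal H_M$ is not reduced at $[I_L]$. $\square$

## Adding blocks and adding variables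

**Lemma 6.** Suppose $\mathcal H^{\mathfrak h}(S)$ is a non-reduced CS Hilbert scheme. Then there is a non-reduced CS Hilbert scheme (a) for $S'=S[z_0,\dots,z_n]$ with the $z_j$ forming a new block ($n\ge0$ arbitrary), and (b) for $S'=S[z]$ with $z$ added to an existing block.

Let $J$ be a radical Borel-fixed ideal with Hilbert function $\mathfrak h$.

**Step 1: a new block.** Let $\mathfrak h'(\mathbf d,d')=\mathfrak h(\mathbf d)\dim\mathbf k[z_0,\dots,z_n]_{d'}$. The ideal $JS'$ is Borel-fixed with Hilbert function $\mathfrak h'$, and it is radical since $S'/JS'=(S/J)[z_0,\dots,z_n]$. The morphisms $I\mapsto IS'$ and $I'\mapsto\bigoplus_{\mathbf d}I'_{(\mathbf d,0)}$ between $\mathcal H^{\mathfrak h}(S)$ and $\mathcal H^{\mathfrak h'}(S')$ are well defined, because $\mathfrak h'(\mathbf d,0)=\mathfrak h(\mathbf d)$, and they compose to the identity of $\mathcal H^{\mathfrak h}(S)$. So local rings of $\mathcal H^{\mathfrak h}(S)$ inject into local rings of $\mathcal H^{\mathfrak h'}(S')$, which proves (a).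

**Step 2: a new variable.** Let $\mathfrak h'$ be the Hilbert function of $S'/(JS'+(z))\cong S/J$. Number the block so that $\mathbf kz$ is Borel-stable. Then $JS'+(z)$ is Borel-fixed, as modulo $z$ the Borel group acts through the old one, and it is radical. Let $I_0$ be a non-reduced closed point of $\mathcal H^{\mathfrak h}(S)$; one exists because the support of the nilradical is closed and nonempty. Put $I_0'=I_0S'+(z)$. For Artinian $A$, send a deformation $I_A$ of $I_0$ to $I_AS_A'+(z)$; the quotient is $S_A/I_A$. Send a deformation $I'_A$ of $I'_0$ to $I'_A\cap S_A$. Here $S_A\to S'_A/I'_A$ is surjective by Nakayama in each degree, since $S\to S'/I_0'=S/I_0$ is. So $S_A/(I'_A\cap S_A)\cong S'_A/I'_A$ is free of the right ranks, naturally in $A$, and $I'_A\cap S_A$ reduces to $I'_0\cap S=I_0$. Since $(I_AS'_A+(z))\cap S_A=I_A$, the composite is the identity. So the complete local ring at $I_0$ injects into that at $I'_0$. The first contains the non-reduced local ring at $I_0$, so both are non-reduced, and $\mathcal H^{\mathfrak h'}(S')$ is not reduced at $I_0'$. $\square$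

**End of the proof of Theorem 1.** If at least $72$ of the $n_i$ are positive, start from $(\mathbb P^1)^{72}$, enlarge these blocks by (b), and add the remaining ones by (a). $\square$

## Families of subspaces indexed by a product of chains

So far each of the $72$ vectors used up a factor. For Theorem 2 the vectors will sit in a single block, and the other four blocks will only organize which vectors lie in which subspaces. Let
$$S=\mathbf k[x_0,\dots,x_{n_1}][y_{s,i}:2\le s\le r,\ 0\le i\le n_s]$$
with blocks $x,y_2,\dots,y_r$. Put $V=\langle x_0,\dots,x_{n_1}\rangle$ and $G=\prod_{s=2}^r[0,n_s]$ with the componentwise order. For a monomial $m$ in the $y$'s, $\mathrm{top}(m)\in G$ has $s$-th entry $\max\{i:y_{s,i}\mid m\}$, or $0$ if block $s$ does not occur in $m$.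

**Definition (the scheme $F_\rho$ and the ideals $I_E$).** Let $\rho:G\to[0,n_1+1]$ be order-reversing and $e_g=n_1+1-\rho_g$. $F_\rho$ is the projective scheme parametrizing families $(E_g)_{g\in G}$ of rank $e_g$ subbundles of $V$ with $E_g\subseteq E_{g'}$ for $g\le g'$. For such a family over $A$ put
$$I_E=\bigoplus_m\,(E_{\mathrm{top}(m)})\,m\subseteq S_A,$$
where $m$ runs over all monomials in the $y$'s and $(E_g)\subseteq A[x]$ is the ideal generated by $E_g$.

This is an ideal because $\mathrm{top}$ can only increase under multiplication. The quotient $\bigoplus_m\mathrm{Sym}(V_A/E_{\mathrm{top}(m)})\,m$ is locally free in each degree, with Hilbert function $\mathfrak h_\rho$ depending only on $\rho$.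

Example: for $r=2$ the poset $G$ is a chain and $F_\rho$ is a partial flag variety, hence smooth. For $r=3$, $n_1=2$, $G=[0,1]^2$, $e_{00}=0$, $e_{10}=e_{01}=1$, $e_{11}=2$, the ideal is
$$I_E=(E_{10})\,y_{2,1}+(E_{01})\,y_{3,1}+(E_{11})\,y_{2,1}y_{3,1},$$
and $F_\rho$ parametrizes planes $E_{11}$ in $V$ with two lines in them: a $\mathbb P^1\times\mathbb P^1$-bundle over a Grassmannian.

The function $\mathfrak h_\rho$ is a CS Hilbert function. Indeed, let every $E_g$ be spanned by the last $e_g$ of the $x_j$. Then $I_E$ is a monomial ideal. Whether $x^{\mathbf a}m$ lies in it depends only on the supports of $x^{\mathbf a}$ and $m$, so it is radical. It is stable under the lower triangular substitutions $x_j\mapsto\sum_{i\ge j}c_ix_i$, $y_{s,j}\mapsto\sum_{i\ge j}c_iy_{s,i}$: these preserve each $E_g$, and they replace $m$ by combinations of monomials $m'$ with $\mathrm{top}(m')\ge\mathrm{top}(m)$. Let $\mathcal H=\mathcal H^{\mathfrak h_\rho}(S)$ and $\iota:F_\rho\to\mathcal H$, $E\mapsto I_E$.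

**Proposition 7.** If $\mathcal H$ is reduced, then $F_\rho$ is reduced.

We want a retraction of $\iota$ on a neighborhood of its image. For $I$ near $I_E$ one would take leading coefficients: order the $y$-monomials, and let $E_g$ consist of the $f\in V$ with $fy_g+(\text{lower terms})\in I$. For this to give subbundles, certain ranks must be constant near $I_E$. Ranks can jump up from $I_E$ to nearby ideals, and this must be excluded. That is the next lemma, and the radicality of CS ideals is used there. Passing from constant rank at points to subbundles requires a reduced base, which is where the hypothesis of Proposition 7 enters.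

**Notation for the proof.** Write $\mathbf 1=(1,\dots,1)\in\mathbb N^{r-1}$, and $\mathbf 1_s$ for $\mathbf 1$ with $s$-th entry $2$. For $g\in G$ let $y_g=\prod_sy_{s,g_s}$; these are exactly the $y$-monomials of degree $\mathbf 1$, and $\mathrm{top}(y_g)=g$. Let $\mathcal D\subset\mathbb Z^r$ be a finite set of degrees, containing $(1,\mathbf 1)$ and all $(1,\mathbf 1_s)$, such that every ideal with Hilbert function $\mathfrak h_\rho$ is generated in degrees in $\mathcal D$. It exists: by Haiman–Sturmfels, Prop. 3.2, a finite set of degrees works for all monomial ideals with this Hilbert function. For arbitrary $I$ pass to an initial ideal, which has the same Hilbert function; homogeneous elements of $I$ whose initial monomials generate $\mathrm{in}(I)$ generate $I$.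

Choose integer weights $\lambda$, zero on the $x_j$, with $\lambda(y_{s,0})<\dots<\lambda(y_{s,n_s})$ for each $s$, such that distinct $y$-monomials of the same degree have distinct weights for all degrees in $\mathcal D$. (Take distinct powers of an integer larger than all exponents that occur.) For $I\in\mathcal H(\mathbf k)$ let $\mathrm{in}_\lambda(I)\in\mathcal H(\mathbf k)$ be the ideal spanned by highest-weight forms. For $\mathbf d\in\{\mathbf 1,\mathbf 1_s\}$ and $c\in\mathbb Z$ let
$$\mathrm{rk}_{\mathbf d,c}(I)=\text{rank of }\ I_{(1,\mathbf d)}\to V\otimes\langle m:\deg m=\mathbf d,\ \lambda(m)>c\rangle .$$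

**Lemma 8.** For all $I\in\mathcal H(\mathbf k)$,
$$\mathrm{rk}_{\mathbf d,c}(I)\le\sum_{\deg m=\mathbf d,\ \lambda(m)>c}e_{\mathrm{top}(m)},$$
with equality for $I=I_E$.

Equality for $I_E$ is clear, since the image is $\bigoplus E_{\mathrm{top}(m)}m$.

**Step 1: reduction to a general translate.** Let the irreducible group $\Gamma=\prod_{s\ge2}GL_{n_s+1}$ act on the $y$'s. The rank of a matrix depending on $\gamma\in\Gamma$ can only drop at special $\gamma$, so $\mathrm{rk}_{\mathbf d,c}(I)\le\mathrm{rk}_{\mathbf d,c}(\gamma I)$ for general $\gamma\in\Gamma(\mathbf k)$. It suffices to compute the right-hand side.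

**Step 2: the degeneration $I'=\mathrm{in}_\lambda(\gamma I)$ has a large symmetry.** For $\mathbf q\in\mathcal D$ consider the Plücker vector of $(\gamma I)_{\mathbf q}$ in the exterior power of $S_{\mathbf q}$, decomposed by $\lambda$-weight. Let $\omega_{\mathbf q}$ be the maximal weight of a nonzero component as $\gamma$ varies; it is attained for general $\gamma$, since being nonzero is an open condition. Fix a $\gamma$ general in this respect for all $\mathbf q\in\mathcal D$ and in the sense of Step 1, and let $\xi$ be the component of weight $\omega_{\mathbf q}$. Choose a basis of $(\gamma I)_{\mathbf q}$ whose highest-weight forms are a basis of $I'_{\mathbf q}$. The wedge of the basis is the wedge of these forms plus terms of lower weight, so $[\xi]$ is the Plücker point of $I'_{\mathbf q}$. It is a limit of the Plücker point of $(\gamma I)_{\mathbf q}$ under the one-parameter subgroup of $\Gamma$ scaling $y_{s,i}$ by $\tau^{\lambda(y_{s,i})}$ as $\tau\to\infty$. So it lies in the closure $Z$ of the $\Gamma$-orbit of $[I_{\mathbf q}]$. Points of the orbit, hence of $Z$, have only components of weight $\le\omega_{\mathbf q}$,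 and $Z$ is $\Gamma$-stable.

Let $u\in\Gamma$ with $u(y_{s,j})\in y_{s,j}+\langle y_{s,i}:i>j\rangle$ for all $s,j$. As $\lambda$ increases with $i$, $u\xi=\xi+(\text{terms of higher weight})$. But $[u\xi]\in Z$ has no components of weight above $\omega_{\mathbf q}$. So $u\xi=\xi$, and $I'_{\mathbf q}$ is stable under $u$. Also, $I'_{\mathbf q}$ is graded by $\lambda$-weight, and in degree $\mathbf q$ each weight belongs to at most one $y$-monomial, so $I'_{\mathbf q}$ is graded by $y$-monomials. Since $I'$ is generated in degrees in $\mathcal D$, both properties hold for all of $I'$. Write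
$$I'=\bigoplus_mJ'_m\,m,\qquad J'_m\subseteq\mathbf k[x]\text{ an ideal},\qquad J'_m\subseteq J'_{mm_2}\text{ for all }y\text{-monomials }m_2 .$$

**Step 3: $J'_m$ depends only on $\mathrm{top}(m)$ when all blocks occur in $m$.** Here the known fact enters: $I'$ is a CS ideal, so it is radical. Let $m'$ be the product of the variables dividing $m$. If $fm\in I'$, then a power of $fm'$ is divisible by $fm$, so $fm'\in I'$. Thus $J'_m\subseteq J'_{m'}\subseteq J'_m$, and $J'_m$ depends only on the support of $m$.

Next let $m=y_{s,j}^km_1$ with $k\ge1$, $y_{s,j}\nmid m_1$, and let $i>j$. Apply $y_{s,j}\mapsto y_{s,j}+y_{s,i}$ to $fm\in I'$, and take the component at $y_{s,i}^km_1$, which occurs with coefficient $1$ in every characteristic. This gives $J'_m\subseteq J'_{y_{s,i}^km_1}$. Moving all variables of each block to the largest one, we get for $m$ of degree $\mathbf d\ge\mathbf 1$ with $\mathrm{top}(m)=g$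
$$J'_m\subseteq J'_{\prod_sy_{s,g_s}^{d_s}}=J'_{y_g}\subseteq J'_m ,$$
where the equality holds because the supports agree, and the last inclusion because $y_g\mid m$. So $J'_m=J'_{y_{\mathrm{top}(m)}}$.

**Step 4: counting.** We show $e'_g:=\dim(J'_{y_g})_1$ equals $e_g$. The number of $y$-monomials of degree $\mathbf d\ge\mathbf 1$ with top $g$ is $\prod_s\binom{d_s-1+g_s}{g_s}$: in block $s$ take $y_{s,g_s}$ times a monomial of degree $d_s-1$ in $y_{s,0},\dots,y_{s,g_s}$. Comparing dimensions of $I'$ and $I_E$ in degrees $(1,\mathbf d)$ gives, for all $\mathbf d\ge\mathbf 1$,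
$$\sum_{g\in G}e'_g\prod_s\binom{d_s-1+g_s}{g_s}=\sum_{g\in G}e_g\prod_s\binom{d_s-1+g_s}{g_s}.$$
(An $E\in F_\rho(\mathbf k)$ exists, by the monomial example.) The polynomials $\binom{d-1+i}{i}\in\mathbb Q[d]$ have degree $i$, so they are linearly independent, and so are the products. Hence $e'_g=e_g$ for all $g$.

**Step 5: conclusion.** The dimension of the image of $(\gamma I)_{(1,\mathbf d)}$ in the part of weight $>c$ is the dimension of the part of $\mathrm{in}_\lambda(\gamma I)$ of weight $>c$ in degree $(1,\mathbf d)$. So $\mathrm{rk}_{\mathbf d,c}(\gamma I)=\sum_{\lambda(m)>c}\dim(J'_m)_1=\sum_{\lambda(m)>c}e_{\mathrm{top}(m)}$. $\square$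

**Proof of Proposition 7.** Assume that $\mathcal H$ is reduced.

**Step 1: an open set with constant ranks.** Let $U\subseteq\mathcal H$ be the locus where all $\mathrm{rk}_{\mathbf d,c}$, $\mathbf d\in\{\mathbf 1,\mathbf 1_s\}$, are at least the bound of Lemma 8. Only finitely many conditions are distinct, so $U$ is open by semicontinuity, and it contains $\iota(F_\rho)$. On $U$ the ranks equal the bound: if one were larger at some point, it would be larger on a nonempty open set, which contains a $\mathbf k$-point, against Lemma 8.

**Step 2: the bundles $\mathcal E_g$.** Let $K=I_{(1,\mathbf 1)}$ on $U$, a subbundle of $V\otimes\langle y_g:g\in G\rangle$. As $U$ is reduced, the constant rank maps $K\to V\otimes\langle y_g:\lambda(y_g)>c\rangle$ have locally free kernels $K_c$, images and cokernels, whose formation commutes with base change. Let $\lambda(y_g)=c$. Since $y_g$ is the only monomial of degree $\mathbf 1$ and weight $c$, projection to $V\otimes y_g$ maps $K_c$ to $V\otimes y_g\cong V$. On each fiber the kernel of this is the fiber of $K_{c-1}$. So $\mathcal E_g:=K_c/K_{c-1}$ is a subbundle of $V$, of rank $e_g$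 by the difference of the bounds for $c-1$ and $c$.

**Step 3: $\mathcal E_g\subseteq\mathcal E_{g'}$ for $g\le g'$.** We must see that $\mathcal E_g\to V/\mathcal E_{g'}$ is zero. As $U$ is reduced, it suffices to check this at $\mathbf k$-points $I$, and we may assume that $g'$ exceeds $g$ by one in a single coordinate $s$. For a monomial $m$ of degree $\mathbf 1$ or $\mathbf 1_s$ put $\mathcal E_m=\{f\in V:fm+(\text{terms of lower weight})\in I\}$. By constancy of ranks $\dim\mathcal E_m=e_{\mathrm{top}(m)}$, and $\mathcal E_{y_g}$ is the fiber of $\mathcal E_g$. Take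
$$m=y_g\,y_{s,g'_s}=y_{g'}\,y_{s,g_s}.$$
Multiplication by a variable preserves the order of weights, so $\mathcal E_{y_g}\subseteq\mathcal E_m\supseteq\mathcal E_{y_{g'}}$. Since $\mathrm{top}(m)=g'$, both $\mathcal E_m$ and $\mathcal E_{y_{g'}}$ have dimension $e_{g'}$ and coincide. So $\mathcal E_{y_g}\subseteq\mathcal E_{y_{g'}}$.

**Step 4: the retraction.** The $\mathcal E_g$ define a morphism $\chi:U\to F_\rho$. For $I_E$ we have $K=\bigoplus E_gy_g$ and $K_c=\bigoplus_{\lambda(y_g)\le c}E_gy_g$. As the $K_c$ commute with base change along $\iota$, $\chi\circ\iota=\mathrm{id}$. Therefore $\mathcal O_{F_\rho,x}\to\mathcal O_{\mathcal H,\iota(x)}\to\mathcal O_{F_\rho,x}$ is the identity for every $x$, and $\mathcal O_{F_\rho,x}$ embeds in a reduced ring. $\square$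

## Routing 72 labels through $\mathbb N^3$

It remains to encode the configuration of Proposition 3 in some $F_\rho$ over a product of four chains. The plan is to put copies of each vector at many positions ("sites") along a path, to force neighboring copies to be proportional, and to let the three paths of a dependent triple meet at one place where a rank $2$ condition is imposed. Paths of different vectors must not come near each other elsewhere; in three dimensions they can pass over each other.

**The sites.** Let $M,v$ be as in Proposition 3, $E=\{1,\dots,72\}$, and $\tau_1,\dots,\tau_T$ the dependent triples of $M$. Sites lie in $\mathbb N^3$, each labelled by an element of $E$. The label $e$ is given to its trunk $(x,4e,0)$, $0\le x\le12T+12$. For each $j$, with $\tau_j=\{a<b<c\}$ and $o=12j$, add the following sites, which form branch $j$: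

- label $a$: $(o,4a,z)$, $0\le z\le4$; $(o,y,4)$, $4a\le y\le4b$; $(x,4b,4)$, $o\le x\le o+3$;
- label $b$: $(o+4,4b,z)$, $0\le z\le4$;
- label $c$: $(o+8,4c,z)$, $0\le z\le8$; $(o+8,y,8)$, $4b+1\le y\le4c$; $(x,4b+1,8)$, $o+3\le x\le o+8$; $(o+3,4b+1,z)$, $4\le z\le8$.

Each of the three starts at its trunk and continues without gaps. So any two sites of the same label are joined by unit steps $u\leftrightarrow u+\epsilon_i$ between sites of that label, where $\epsilon_1,\epsilon_2,\epsilon_3$ is the standard basis. For instance, if $\tau_1=\{1,2,3\}$, then $a$ ends at $(15,8,4)$, $b$ at $(16,8,4)$ and $c$ at $(15,9,4)$. Put $\Delta_u=\{u,u+\epsilon_1,u+\epsilon_2,u+\epsilon_3\}$.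

**Lemma 9.** (a) No site has two labels. (b) If $u$ and $u+\epsilon_i$ are sites with the same label, all sites in $\Delta_u$ have that label. (c) For $u=(o+3,4b,4)$ (for $\tau_j$ as above) the sites in $\Delta_u$ are $u$, $u+\epsilon_1$, $u+\epsilon_2$, labelled $a,b,c$.

**Step 1: close pairs.** We find the pairs of sites with different labels at sup-distance $\le1$. Branch $j$ has first coordinates in $[12j,12j+8]$, so different branches are at distance at least $4$. Different trunks are at distance at least $4$. A branch site of height $\le1$ lies directly above (or on) its own trunk, so it is at distance at least $4$ from the others; a branch site of height at least $2$ is not within distance $1$ of any trunk. It remains to compare within branch $j$, in coordinates relative to $(o,4b,0)$.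

For $a$ versus $b$: $b$ has first coordinate $4$, and the only $a$-site with first coordinate at least $3$ is $(3,0,4)$. It is close to $(4,0,3)$ and $(4,0,4)$ only.

For $a$ versus $c$: $a$ has first coordinate at most $3$ and height at most $4$. The $c$-sites with first coordinate $\le4$ and height $\le5$ are $(3,1,4)$ and $(3,1,5)$. They are close to $(2,0,4)$ and $(3,0,4)$ only.

For $b$ versus $c$: again only $(3,1,4)$ and $(3,1,5)$ can be close to a $b$-site, and then the $b$-site is $(4,0,3)$ or $(4,0,4)$.

No close pair consists of two equal points, which proves (a).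

**Step 2: unit steps between labels.** Suppose $u$ is a site and $u+\epsilon_k$ is a site of a different label. By Step 1 both are among $(2,0,4),(3,0,4)$ (label $a$), $(4,0,3),(4,0,4)$ (label $b$), $(3,1,4),(3,1,5)$ (label $c$). Steps from $b$ to $a$ or from $b$ to $c$ would lower the first coordinate, or keep the second and third from matching: $b$ has first coordinate $4$ and the others at most $3$. Steps from $c$ to $a$ or $b$ would lower the second coordinate. From $a$, the only unit steps are $(3,0,4)\to(4,0,4)$, in direction $\epsilon_1$, and $(3,0,4)\to(3,1,4)$, in direction $\epsilon_2$. So $u=(3,0,4)$. The point $u+\epsilon_3=(3,0,5)$ is not a site: in the branch, $a$ has height at most $4$, $b$ has first coordinate $4$, and $c$ has second coordinate at least $1$; trunks have height $0$ and other branches are far. This proves (c). It also proves (b): if some site of $\Delta_u$ had a label different from that of $u$, then $u=(3,0,4)$ in some branch, and no $u+\epsilon_k$ has the label of $u$. $\square$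

**Lifting the sites to a product of four chains.** Let $\kappa$ exceed all coordinates and all coordinate sums of sites, and put $G=[0,\kappa]^4$ and
$$\bar u=(u_1,u_2,u_3,\kappa-u_1-u_2-u_3)\in G$$
for a site $u$. The fourth coordinate makes the $\bar u$ an antichain. For $g\in G$ let $\mathcal X_g$ be the set of sites $u$ with $\bar u\ge g$; it gets smaller as $g$ grows. Then
$$\mathcal X_{\bar u}=\{u\},\qquad \mathcal X_{\bar u-(0,0,0,1)}=\{\text{sites in }\Delta_u\}.\tag{3}$$
Indeed $u'\ge u$ together with $\sum u'_i\le\sum u_i$ (respectively $\le\sum u_i+1$) means $u'=u$ (respectively $u'\in\Delta_u$).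

Let $n_1=2$, $r=5$, $n_2=\dots=n_5=\kappa$. Identify $V^\vee=\mathbf k^3$, and describe points of $F_\rho$ by the families $\Lambda_g=E_g^\perp\subseteq V^\vee$ of direct summands of rank $\rho_g$, which are order-reversing: $\Lambda_g\supseteq\Lambda_{g'}$ for $g\le g'$. Let $\rho_g$ be the rank in $M$ of the set of labels of $\mathcal X_g$. This $\rho$ is order-reversing, and $\Lambda_g:=\langle v_e:e\text{ a label of a site in }\mathcal X_g\rangle$ defines a point $x\in F_\rho(\mathbf k)$.

**Step 1: an element of square zero in $\mathcal O=\mathcal O_{F_\rho,x}$.** We reconstruct a lift of $v$ from the universal family $\Lambda_g\subseteq\mathcal O^3$. By (3), $\Lambda_{\bar u}$ has rank $1$ for each site $u$, as $M$ has no loops. Suppose $u$ and $u+\epsilon_i$ have the same label, and let $g=\bar u-(0,0,0,1)$. By (3) and Lemma 9(b), all sites in $\mathcal X_g$ have one label, so $\rho_g=1$. Both $\bar u$ and $\overline{u+\epsilon_i}$ are $\ge g$, so $\Lambda_{\bar u}$ and $\Lambda_{\overline{u+\epsilon_i}}$ are contained in $\Lambda_g$. All three are direct summands of rank $1$ of $\mathcal O^3$, so the inclusions are isomorphisms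 modulo $\mathfrak m$ and hence equalities. As sites of one label are joined by unit steps, $\Lambda_{\bar u}$ depends only on the label $e$ of $u$. Its residue is $\langle v_e\rangle$, so it has a generator $\tilde v_e$ lifting $v_e$.

Let $\{a<b<c\}$ be a dependent triple, and take $u$ from Lemma 9(c) and $g=\bar u-(0,0,0,1)$. By (3) the labels of $\mathcal X_g$ are $a,b,c$, so $\rho_g=2$, because $M$ is simple. Now $\tilde v_a,\tilde v_b,\tilde v_c$ lie in $\Lambda_g$, a direct summand of rank $2$, so $\det(\tilde v_a,\tilde v_b,\tilde v_c)=0$. By Proposition 3(i) there is $\tilde s=s(\tilde v)\in\mathcal O$ with $\tilde s^2=0$. It does not depend on the choice of generators.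

**Step 2: it is nonzero.** We exhibit a $D$-point at $x$ on which $\tilde s$ does not vanish. Put
$$\Lambda_g^\varepsilon=\langle v_e^\varepsilon:e\text{ a label of a site in }\mathcal X_g\rangle\subseteq D^3 .$$
This is a direct summand of rank $\rho_g$ reducing to $\Lambda_g$. For rank $0$ there are no labels; for rank $1$ there is exactly one label, as $M$ is simple; for rank $3$ it is $D^3$. For rank $2$, two residually independent vectors of the family span a direct summand of rank $2$. It contains every other vector of the family, since the triple they form is dependent in $M$, hence has determinant $0$ over $D$. The family is order-reversing, so it is a $D$-point of $F_\rho$ at $x$, that is, a local homomorphism $\mathcal O\to D$. It sends $\tilde v_e$ to a generator of $\langle v_e^\varepsilon\rangle$, a unit multiple of $v_e^\varepsilon$. By the invariance and compatibility in Proposition 3(i), $\tilde s$ goes to $s(v^\varepsilon)=\varepsilon\ne0$. So $\tilde s$ is a nonzero nilpotent and $F_\rho$ is not reduced.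

**Proof of Theorem 2.** By Proposition 7, the CS Hilbert scheme $\mathcal H^{\mathfrak h_\rho}(S)$ with $r=5$, $\mathbf n=(2,\kappa,\kappa,\kappa,\kappa)$ is not reduced. Enlarging the five blocks by Lemma 6(b) and adding further blocks by Lemma 6(a) gives all $r\ge5$ and all $\mathbf n$ with $n_1\ge2$ and $n_2,\dots,n_5\ge\kappa$. $\square$
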